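# Avalanches on the square lattice and the contacts of a two-component forest

## Cutting the last edge of a spanning tree

Write $o=(0,0)$. Let $D\subset\mathbb Z^2$ be a finite set that contains $o$ and its four neighbors. Identify all vertices of $\mathbb Z^2\setminus D$ to one vertex $s$, the sink, and remove the loops at $s$ but keep multiple edges. Call the resulting graph $G_D$; every vertex of $D$ has degree $4$ in it, and no edge joins $o$ to $s$. The edges of $G_D$ at $s$ are the edges $f=(x_f,w_f)$ of $\mathbb Z^2$ with $x_f\in D$ and $w_f\notin D$; let $\partial D$ be the set of these edges. Let $N_D$ be the number of spanning trees of $G_D$.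

Take a spanning tree $t$ of $G_D$. The $t$-path from $o$ to $s$ enters $s$ through an edge $e_t\in\partial D$. Cut this edge. What remains is a spanning forest with exactly two components, one containing $o$ and one containing $s$. Let $\mathcal F_D$ be the set of all such forests $F$, with components $T_o\ni o$ and $T_s\ni s$, and put
$$S(F)=\{f\in\partial D:\ x_f\in T_o\},\qquad Z(F)=|S(F)|.$$
The elements of $S(F)$ are the *contacts* of $F$: the edges through which the tree at $o$ looks directly at the sink.

The map $t\mapsto(t\setminus e_t,\,e_t)$ is a bijection from the spanning trees onto the pairs $(F,e)$ with $F\in\mathcal F_D$ and $e\in S(F)$. Indeed $x_{e_t}$ lies in the component of $o$, so $e_t\in S(t\setminus e_t)$. Conversely, if $e\in S(F)$ then $F\cup e$ is a spanning tree in which the path from $o$ to $s$ must use $e$; as $e$ ends at $s$, it is the last edge of that path. Counting pairs gives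
$$\sum_{F\in\mathcal F_D}Z(F)=N_D.\tag{1}$$

A case that can be done by hand is the plus shape $D_+$, which consists of $o$ and its four neighbors. Each neighbor has one edge to $o$ and three edges to $s$, so in a forest it is attached to $o$ in one way or to $s$ in three ways. There are $4^4=256$ forests, and $Z(F)$ is three times the number of neighbors attached to $o$. Hence $N_{D_+}=\sum_FZ(F)=3\cdot4\cdot4^3=768$. The forests with $Z\ge1$ number $256-3^4=175$.

Here is what the construction is for. Drop one grain of sand at $o$ on a random recurrent sandpile in $D$. We shall prove that the probability that the avalanche loses a grain into the sink is at most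
$$\frac{\#\{F\in\mathcal F_D:Z(F)\ge1\}}{N_D}.$$
By (1) this is the reciprocal of the average of $Z$ over the forests that have a contact. So the bound is small exactly when a forest that has one contact has, on average, many. In the plane, when $D$ contains a big square around $o$ and has connected complement, that average is at least of the order of the logarithm of the size of the square. From this we shall deduce that avalanches on $\mathbb Z^2$ are almost surely finite.

## Sandpiles, recurrence, and the avalanche question on $\mathbb Z^2$

**Conventions.** $|\cdot|$ is the $\ell^\infty$-norm, $|\cdot|_1$ and $|\cdot|_2$ are the $\ell^1$- and Euclidean norms. $Q_r(z)=\{x\in\mathbb Z^2:|x-z|\le r\}$, $C_r(z)=\{x\in\mathbb Z^2:|x-z|=r\}$, $Q_r=Q_r(o)$, $C_r=C_r(o)$. "Connected" refers to nearest-neighbor edges; SRW is simple random walk. The letters $r,\rho,n,k,m$ denote integers, and $C,c$ positive absolute constants that may change from line to line.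

**Definition (sandpile).** Let $H$ be a finite connected loopless multigraph with a sink $s$. A configuration assigns a height $\eta(x)\in\{0,1,2,\dots\}$ to each non-sink vertex. It is stable if $\eta(x)<\deg(x)$ for all $x$. If $\eta(x)\ge\deg(x)$, toppling $x$ is legal: $x$ sends one particle along each of its edges, and particles sent to $s$ are lost. The Markov chain that adds a particle at a random vertex and stabilizes has a set of recurrent configurations, and its stationary law is uniform on them.

For finite $D\subset\mathbb Z^2$ let $\mathrm{Rec}(D)$ be the set of recurrent configurations of $G_D$, let $\nu_D$ be the uniform measure on it, and put $\nu_n=\nu_{Q_n}$. We use the following facts.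

The *abelian property*: all finite legal stabilizing sequences topple each vertex equally often. Since we need it on the infinite lattice too, here is the argument. Let $v$ be a finite legal stabilizing sequence for a configuration $\zeta$, and let $x_1,\dots,x_k$ be legal for $\zeta$. We claim that no vertex occurs in $x_1,\dots,x_k$ more often than in $v$. Otherwise take the least $j$ such that $x_j$ occurs in $x_1,\dots,x_j$ more often than in $v$. Before step $j$, the vertex $x_j$ has toppled exactly as often as in $v$, and every other vertex at most as often. So the height at $x_j$ is at most its final height under $v$, which is stable, and toppling $x_j$ is not legal: a contradiction. Exchanging the roles of two stabilizing sequences gives the property.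

*Addition is a bijection* (Dhar 1990): the maps "add at $y$ and stabilize" are commuting bijections of the recurrent set.

*Forbidden sets* (Dhar 1990; Majumdar–Dhar 1992; Holroyd et al. 2008). A nonempty set $F$ of non-sink vertices is forbidden for $\eta$ if $\eta(y)<\deg_F(y)$ for all $y\in F$, where $\deg_F(y)$ is the number of edges from $y$ to $F$. A stable $\eta$ is recurrent iff it has no forbidden set. For example, two adjacent vertices of height $0$ form a forbidden set, since each has $\deg_F=1$.

Two consequences follow directly. If $\eta$ is recurrent on $D$ and $D'\subset D$, then $\eta|_{D'}\in\mathrm{Rec}(D')$, because a forbidden set inside $D'$ would be forbidden in $D$. And $\mathrm{Rec}(D)$ is the product of the $\mathrm{Rec}(D_i)$ over the components $D_i$ of $D$, because if $F$ is forbidden then so is every nonempty $F\cap D_i$.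

As a check, take $D_+$. A forbidden set must contain $o$, since a neighbor alone has $\deg_F=0$; the other members are then neighbors of height $0$. So a stable $\eta$ is recurrent iff the number of zeros among the neighbors is at most $\eta(o)$. For $\eta(o)=3,2,1,0$ this gives $255$, $243$, $189$, $81$ configurations, in total $768=N_{D_+}$.

**The question.** It is known (Athreya and Járai) that $\nu_{G_n}$ converges weakly, along every exhaustion $V_1\subset V_2\subset\cdots$ of $\mathbb Z^2$ by finite sets, to one measure $\nu$ on $\{0,1,2,3\}^{\mathbb Z^2}$. Sample $\eta$ from $\nu$ and add one particle at a fixed vertex. The avalanche is finite if finitely many topplings stabilize the configuration on $\mathbb Z^2$. Are avalanches $\nu$-a.s. finite? The question is posed in Antal A. Járai, "Abelian sandpiles: an overview and results on certain transitive graphs", arXiv:1106.5358 (2011). For comparison, the answer is known to be yes on $\mathbb Z^d$, $d\ge3$, and on regular trees.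

Since the limit does not depend on the exhaustion, $\nu$ is translation invariant: the translates of the $V_n$ form an exhaustion too. So we may add the particle at $o$ and take $V_n=Q_n$.

For finite $D\ni o$ let $\mathcal L_D$ be the set of stable $\eta$ on $D$ such that stabilizing $\eta+\delta_o$ in $D$ sends at least one particle to the sink, and put $E_r=\{\eta:\eta|_{Q_r}\in\mathcal L_{Q_r}\}$, a cylinder event. If $\eta\notin E_r$, the avalanche in $Q_r$ loses nothing. Then no vertex of $C_r$ topples, and the same topplings stabilize $\eta+\delta_o$ on $\mathbb Z^2$: the avalanche is finite and only vertices of $Q_{r-1}$ topple. Hence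
$$\{\text{avalanche infinite}\}\subset\bigcap_rE_r.\tag{2}$$

Let $\mathcal D_\rho$ be the set of finite connected $D\supset Q_\rho$ with $\mathbb Z^2\setminus D$ connected.

**Theorem 1.** Avalanches are $\nu$-a.s. finite on $\mathbb Z^2$.

**Theorem 2.** There is $C<\infty$ such that
(i) $\nu_D(\mathcal L_D)\le C/\log\rho$ for all $\rho\ge2$ and $D\in\mathcal D_\rho$;
(ii) $\nu(E_r)\le C/\log r$ for $r\ge2$, and $\nu_n(E_r)\le C/\log r$ for $r\ge 2$ and $n\ge4r$. In particular $\nu(\text{some vertex at distance}\ge r\text{ from }o\text{ topples})\le C/\log r$.

**Theorem 3.** For every finitely supported $\sigma:\mathbb Z^2\to\{0,1,\dots\}$, $\eta+\sigma$ stabilizes after finitely many topplings for $\nu$-a.e. $\eta$. The addition operators $a_x$ (add at $x$ and stabilize) are $\nu$-a.s. defined, commute a.s., and preserve $\nu$.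

**Trees and walks.** The loop erasure $\mathrm{LE}$ of a finite path deletes loops in the order in which they are closed; for instance $\mathrm{LE}(a,b,c,b,d)=(a,b,d)$. *Wilson's algorithm* (1996) builds a uniform spanning tree of a finite connected graph: start with a root; repeatedly run SRW from some vertex until it hits the current tree, and add its loop erasure. The order of the starting vertices is free and may depend on the past. Moreover, the spanning trees that contain a given subtree correspond to the spanning trees of the graph with that subtree contracted. So, conditionally on containing the subtree, a uniform spanning tree is obtained by Wilson's algorithm started with the subtree. SRW on $G_D$ until it hits $s$ is SRW on $\mathbb Z^2$ until it leaves $D$.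

The wired spanning forest (WSF) of $\mathbb Z^2$ is the weak limit of the uniform spanning trees of the graphs $G_n=G_{Q_n}$. It is known to be a.s. a single spanning tree with one end: from each vertex there is exactly one infinite simple path in the tree. (A ray has one end, a bi-infinite path has two.)

The *potential kernel* (Lawler–Limic, *Random Walk*, Sect. 4.4) is a function $a:\mathbb Z^2\to[0,\infty)$ with $a(0)=0$, harmonic off $0$, with average $1$ over the neighbors of $0$, and
$$a(z)=\tfrac2\pi\log|z|_2+\kappa_0+O(|z|_2^{-2}),\qquad\text{in particular}\qquad\big|a(z)-\tfrac2\pi\log|z|_2\big|\le C_1\quad(z\ne0).\tag{3}$$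
Since $a(S_n-y)-\#\{k<n:S_k=y\}$ is a martingale, for finite $Q$ with exit time $\tau$ and $x,y\in Q$ the expected number of visits to $y$ before $\tau$ is
$$G_Q(x,y)=E_x[a(S_\tau-y)]-a(x-y).\tag{4}$$

## On average exactly one particle is lost

The first thing to try is expectations. Let $\eta\sim\nu_D$, add a particle at $o$ and stabilize in $D$. Addition is a bijection of $\mathrm{Rec}(D)$, so the new configuration has law $\nu_D$ too, and the expected number of particles in $D$ has not changed. One particle came in; so the expected number of lost particles is exactly $1$. Markov's inequality then gives $\nu_D(\mathcal L_D)\le1$, which says nothing.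

Counting topplings is no better. If $n(x)$ is the number of topplings at $x$, the new configuration is $\eta+\delta_o-\Delta n$ with $\Delta n(x)=4n(x)-\sum_{y\sim x,\,y\in D}n(y)$. Taking expectations, $\Delta E[n]=\delta_o$. The function $G_D(o,\cdot)/4$ solves this equation, and $\Delta$ is invertible, so $E[n(x)]=G_D(o,x)/4$. For $D=Q_n$, (3) and (4) give $G_{Q_n}(o,o)=E_o[a(S_\tau)]\ge\frac2\pi\log n-C_1$, which is unbounded in $n$.

One dimension shows that a mean of one can hide an avalanche that nearly always escapes. Take $D=\{-k,\dots,k\}\subset\mathbb Z$ with $k\ge1$, degree $2$ in place of $4$, and one edge to $s$ at each end. A stable configuration with two zeros at $a<b$ has the forbidden set $\{a,\dots,b\}$. Conversely, each component of a forbidden set must be an interval with at least two vertices and height $0$ at both of its ends. So the recurrent configurations are those with at most one zero, and there are $2k+2$ of them. If $\eta(o)=0$, the addition topples nothing. If $\eta(o)=1$, at least one side of $o$ consists of ones only. Then $o$ topples, the vertices of that side topple one after the other, and the last one sends a particle to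 $s$. So $\nu_D(\mathcal L_D)=\frac{2k+1}{2k+2}$. Now look at forests: $G_D$ is a cycle of $2k+2$ edges, a forest in $\mathcal F_D$ is obtained by deleting one of the $k+1$ edges on each side of $o$, and $Z(F)$ is the number of sides on which the edge at $s$ was deleted. So $\sum_FZ(F)=2(k+1)=N_D$ and $\#\{Z\ge1\}=(k+1)^2-k^2=2k+1$. The ratio is again $\frac{2k+1}{2k+2}$. In one dimension contacts do not come in clusters, since $Z\le2$.

For $D_+$ the two counts also agree. A loss needs $\eta(o)=3$. After $o$ topples, the neighbors of height $3$ topple and each loses three particles; if there are none, the avalanche is over. Of the $255$ recurrent configurations with $\eta(o)=3$, those with some neighbor of height $3$ number $256-81=175$. So $\nu_{D_+}(\mathcal L_{D_+})=175/768$.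

What has to be shown in the plane is therefore that losses, or contacts, cluster. Before that come two reductions, from $\nu$ to uniform measures on finite sets and from avalanches to forests. Both rest on a bijection between recurrent configurations and trees.

## Burning by testing edges

Let $H$ be a finite connected loopless multigraph with sink $s$, and $\eta$ a stable configuration. Fix a deterministic rule. At each time some vertices are burnt (initially only $s$) and some edges are tested (initially none). As long as some untested edge joins a burnt to an unburnt vertex, the rule, depending only on the history, selects one such edge $e=(\text{burnt }x,\text{unburnt }y)$. It becomes tested, and $y$ burns iff the number $c(y)$ of edges tested so far at $y$ while $y$ is unburnt, including $e$, equals $\deg(y)-\eta(y)$. Each edge is tested at most once.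

For example, let $H$ consist of $s$ and one vertex $y$, joined by two edges $e_1,e_2$, and let the rule test $e_1$ first. If $\eta(y)=1$ then $y$ burns at the test of $e_1$; if $\eta(y)=0$ it burns at the test of $e_2$. The two recurrent configurations thus select the two spanning trees.

**Lemma 4.** A stable $\eta$ is recurrent iff all vertices burn. Let $t(\eta)$ be the set of edges whose test made a vertex burn. Then $\eta\mapsto t(\eta)$ is a bijection from the recurrent configurations to the spanning trees of $H$.

**Step 1: recurrence.** We compare unburnt sets with forbidden sets. Suppose the process stops with unburnt set $F\ne\emptyset$. Then all edges from $F$ to its complement have been tested, so $c(y)=\deg(y)-\deg_F(y)$ for $y\in F$. The count $c(y)$ grows by ones from $0$, and $\deg(y)-\eta(y)\ge1$; as $y$ has not burnt, $c(y)<\deg(y)-\eta(y)$. Hence $\eta(y)<\deg_F(y)$ on $F$, and $F$ is forbidden. Conversely let $F$ be forbidden, and suppose some vertex of $F$ burns; let $y$ be the first. The edges tested at $y$ came from burnt vertices, hence from outside $F$, so $\deg(y)-\eta(y)=c(y)\le\deg(y)-\deg_F(y)$, i.e. $\eta(y)\ge\deg_F(y)$, a contradiction.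 So no vertex of $F$ burns.

**Step 2: injectivity.** We reconstruct $\eta$ from $t(\eta)$. If all vertices burn, each of them is joined by its burning edge to a vertex burnt earlier, so $t(\eta)$ is a spanning tree. A tested edge causes burning iff it belongs to $t(\eta)$. So from $t(\eta)$ one can rerun the whole process, and then read off $\eta(y)=\deg(y)-c(y)$, where $c(y)$ is taken when $y$ burns.

**Step 3: surjectivity.** Given a spanning tree $t$, we run the process letting $y$ burn iff the tested edge is in $t$. While unburnt vertices remain, some edge of $t$ joins a burnt to an unburnt vertex. It is untested, since its test would have burnt its other end. So the process goes on until all vertices burn. Put $\eta(y)=\deg(y)-c(y)\in[0,\deg(y)-1]$, with the final counts $c(y)$. For this $\eta$ the process is the same, as the count at $y$ reaches $\deg(y)-\eta(y)$ exactly when $y$ burns. So $\eta$ is recurrent by Step 1, and $t(\eta)\subset t$ are both spanning trees, hence equal. $\square$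

In particular $|\mathrm{Rec}(D)|=N_D$, and if $\eta\sim\nu_n$ then $t(\eta)$ is a uniform spanning tree of $G_n$.

## Tree paths from $C_r$ and a random domain around $o$

We want to bound $\nu_n(E_r)$ for $n$ much larger than $r$. The restriction of $\nu_n$ to $Q_r$ is not $\nu_{Q_r}$; already for $D_+$ the probability of $\eta(o)=3$ is $255/768$, whereas it is $1/4$ under $\nu_{\{o\}}$. The next proposition produces a random domain on which the conditional law is exactly uniform.

**Proposition 5.** Let $r<n$, $\eta\sim\nu_n$, $t=t(\eta)$, and let $\tau$ be the union of the $t$-paths from the vertices of $C_r$ to $s$, with vertex set $\Gamma\cup\{s\}$. Conditionally on $\tau$, $\eta|_{Q_n\setminus\Gamma}$ is uniform on $\mathrm{Rec}(Q_n\setminus\Gamma)$.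

**Step 1: counting.** We count the $\eta$ that produce a fixed possible value $\tau$. A tree $t$ produces $\tau$ iff $t\supset\tau$, because $\tau$ is a subtree containing $s$ and $C_r$ and is the union of its own paths from $C_r$ to $s$. The number of such $t$ is the number of spanning trees of $G_n/\tau$, that is, of $G_{Q_n\setminus\Gamma}$. By Lemma 4 this is $|\mathrm{Rec}(Q_n\setminus\Gamma)|$, and also the number of $\eta$ producing $\tau$.

**Step 2: restriction is a bijection.** Restriction maps these $\eta$ into $\mathrm{Rec}(Q_n\setminus\Gamma)$; by Step 1 it suffices to show that it is injective. Suppose we know $\tau$ and $\eta$ off $\Gamma$. We rerun the process. When an edge $e$ into $y\notin\Gamma$ is tested, use $\eta(y)$. When $y\in\Gamma$, declare that $y$ burns iff $e\in\tau$. This is correct: the burning edge of $y\in\Gamma$ is the first edge of the $t$-path from $y$ to $s$, which lies in $\tau$; and a tested edge of $\tau\subset t$ causes burning. So we recover the process and with it $\eta$ on $\Gamma$. $\square$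

**Corollary 6.** For $1\le\rho<r<n$,
$$\nu_n(E_r)\le P_n(\Gamma\cap Q_\rho\ne\emptyset)+\sup_{D\in\mathcal D_\rho}\nu_D(\mathcal L_D),$$
where $P_n$ is the law of $t$.

*Proof.* On $\{\Gamma\cap Q_\rho=\emptyset\}$ let $D$ be the component of $o$ in $Q_n\setminus\Gamma$. Since $C_r\subset\Gamma$, we have $Q_\rho\subset D\subset Q_{r-1}$. The set $\Gamma\cup(\mathbb Z^2\setminus Q_n)$ is connected, since every vertex of $\Gamma$ is joined inside it to the outside of $Q_n$ by its tree path. Every other component of $Q_n\setminus\Gamma$ is adjacent to this set. So $\mathbb Z^2\setminus D$ is connected and $D\in\mathcal D_\rho$. Given $\tau$, Proposition 5 and the product structure show that $\eta|_D\sim\nu_D$.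

If $\eta|_D\notin\mathcal L_D$, no vertex adjacent to $\mathbb Z^2\setminus D$ topples when $\eta|_D+\delta_o$ is stabilized in $D$. So the same topplings stabilize $\eta+\delta_o$ in $Q_r$ without loss, and $\eta\notin E_r$. Hence, given $\tau$ with $\Gamma\cap Q_\rho=\emptyset$, the conditional probability of $E_r$ is at most $\nu_D(\mathcal L_D)$. $\square$

The first term on the right is a matter of one-endedness of the tree and will be easy. The second is the real one.

## Waves: from avalanches to forests

**Proposition 7.** If $D\in\mathcal D_\rho$ with $\rho\ge1$, then $\nu_D(\mathcal L_D)\le N_D^{-1}\,\#\{F\in\mathcal F_D:Z(F)\ge1\}$.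

**Step 1: the set burnt from $o$.** We describe what one toppling of $o$ does to the rest. For $\xi\in\mathrm{Rec}(D\setminus\{o\})$ let $W(\xi)$ be the smallest $W\subset D\setminus\{o\}$ such that every $y\in D\setminus(W\cup\{o\})$ satisfies
$$\xi(y)<4-\#\{\text{neighbors of }y\text{ in }W\cup\{o\}\}.$$
It exists: the sets with this property are closed under intersection, as shrinking $W$ only weakens the condition at each $y\notin W$. Equivalently, $W(\xi)$ is obtained by starting from $\emptyset$ and adding, one at a time, vertices $y$ that violate the inequality. Put, with $W=W(\xi)$,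
$$T\xi(y)=\xi(y)-4\cdot1_W(y)+\#\{\text{neighbors of }y\text{ in }W\cup\{o\}\}.$$
Add one particle at each neighbor of $o$ and topple the vertices of $W$ in the order in which they were added. Each of these topplings is legal, because when $y$ is added its height plus the particles received is at least $4$. Afterwards a vertex of $W$ has height at most $\xi(y)\le3$, and the other vertices are stable by the definition of $W$. So $T$ is "add one particle at each neighbor of $o$ and stabilize in $D\setminus\{o\}$", and hence a bijection of $\mathrm{Rec}(D\setminus\{o\})$.

**Step 2: decomposing the avalanche.** Let $\eta\in\mathrm{Rec}(D)$. If $\eta(o)\le2$ nothing topples. Let $\eta(o)=3$ and $\xi_0=\eta|_{D\setminus\{o\}}\in\mathrm{Rec}(D\setminus\{o\})$. With $o$ at height $4$ and $\xi_i$ elsewhere, topple $o$ once and then stabilize $D\setminus\{o\}$; this is wave $i$. By Step 1 exactly the vertices of $W(\xi_i)\cup\{o\}$ topple, once each; the new configuration off $o$ is $\xi_{i+1}=T\xi_i$; and $o$ then has height $\#\{\text{neighbors of }o\text{ in }W(\xi_i)\}\le4$. If this is $4$, another wave follows; otherwise the avalanche is over. The number of particles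 lost in wave $i$ is $Z(\xi_i)$, where
$$Z(\xi):=\#\{f\in\partial D:x_f\in W(\xi)\cup\{o\}\}.$$

**Step 3: the first losing wave determines $\eta$.** For $\eta\in\mathcal L_D\cap\mathrm{Rec}(D)$ let $\Psi(\eta)=\xi_{i^*}$, where $i^*$ is the index of the first wave with a loss. We show that $\Psi$ is injective. Let $\Psi(\eta)=\Psi(\eta')$ with $i^*(\eta)\le i^*(\eta')$ and $j=i^*(\eta')-i^*(\eta)$. Since $T$ is injective, $\xi_0=\xi'_j$. If $j=0$, then $\eta=\eta'$, as both have height $3$ at $o$. Suppose $j\ge1$. Wave $j$ of $\eta'$ exists, so after wave $j-1$ the height of $o$ was $4$, i.e. all neighbors of $o$ lie in $W:=W(\xi'_{j-1})$. Put $F=W\cup\{o\}$. For $y\in W$,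
$$\eta(y)=\xi'_j(y)=\xi'_{j-1}(y)-4+\deg_F(y)<\deg_F(y),$$
and $\eta(o)=3<4=\deg_F(o)$. So $F$ is forbidden for the recurrent $\eta$, a contradiction. Consequently
$$|\mathcal L_D\cap\mathrm{Rec}(D)|\le\#\{\xi\in\mathrm{Rec}(D\setminus\{o\}):Z(\xi)\ge1\}.$$

**Step 4: from $\xi$ to forests.** We apply Lemma 4 to $G_{D\setminus\{o\}}$, whose sink is $o$ and $s$ identified. As there are no edges between $o$ and $s$, its spanning trees correspond to the forests in $\mathcal F_D$. Use this rule: as long as possible, test edges from $o$ or from vertices burnt through a chain starting at $o$; only then test others. Let $B_1$ be the set burnt in the first phase. At its end all edges from $B_1\cup\{o\}$ to unburnt vertices are tested, so every $y\notin B_1\cup\{o\}$ satisfies the inequality that defines $W(\xi)$, with $B_1$ in place of $W$; hence $B_1\supset W(\xi)$. A first vertex $y$ outside $W(\xi)$ to burn in this phase would have $4-\xi(y)=c(y)\le\#\{\text{neighbors of }y\text{ in }W(\xi)\cup\{o\}\}$, against the definition of $W(\xi)$. So $B_1=W(\xi)$. Since all edges from $W(\xi)\cup\{o\}$ to the other vertices have been tested by then, the vertices that burn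 later are attached to $s$. Thus $T_o$ has vertex set $W(\xi)\cup\{o\}$ and $Z(F)=Z(\xi)$. Hence $\#\{\xi:Z(\xi)\ge1\}=\#\{F:Z(F)\ge1\}$. Divide by $|\mathrm{Rec}(D)|=N_D$. $\square$

## First contacts: why a conditional mean can suffice

The core of the talk is the following estimate.

**Proposition 8.** There are $C,\rho_0$ such that for $\rho\ge\rho_0$ and $D\in\mathcal D_\rho$: $\ N_D^{-1}\#\{F\in\mathcal F_D:Z(F)\ge1\}\le C/\log\rho$.

With Proposition 7 this gives Theorem 2(i): for $2\le\rho<\rho_0$ enlarge $C$ so that the bound exceeds $1$.

Let $t$ be a uniform spanning tree of $G_D$, with law $P_t$, let $e=e_t$ and $F=t\setminus e$. By the bijection behind (1), $N_D^{-1}\#\{F:Z(F)\ge1\}=E_t[1/Z(F)]$. A sensible plan is to reveal the tree path from $o$ to $s$ and to show that, given this path, the conditional mean of $Z$ is of order $\log\rho$. That is not enough. A positive integer variable that equals $1$ with probability $\frac12$ and a huge number otherwise has a huge mean, and the mean of its reciprocal is at least $\frac12$. A second moment bound would be needed, conditionally on a fractal path.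

The way around this is to order $\partial D$ linearly and to fix a radius $R$. Call $e\in S(F)$ **first** in $F$ if there is no $f\in S(F)$ with $f<e$ and $|x_f-x_e|\le R$. If $Z(F)\ge1$, the minimum of $S(F)$ is first, so by the bijection
$$N_D^{-1}\#\{F:Z(F)\ge1\}\le P_t(e_t\text{ is first}).\tag{5}$$
On the other hand first contacts are spread out: if $e_1<e_2$ are both first, then $|x_{e_1}-x_{e_2}|>R$. So a given contact $g$ has at most four first contacts $e$ with $|x_e-x_g|\le R$. If we show that a first contact, given everything that certifies it as first, has a conditional mean of at least $h$ contacts $g>e$ within distance $R$, then counting pairs (first contact, later contact near it) gives $h\cdot\#\{\text{first contacts}\}\le4\cdot\#\{\text{contacts}\}$, summed over forests. Only conditional means enter.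

The danger lies in the certificate. To know that $e$ is first, we must reveal tree paths that start next to $e$ and do not belong to $T_o$, and these paths block random walks nearby. Here the plane helps. With the right order on $\partial D$, a closed curve made of the path from $o$ and the complement of $D$ separates these revealed paths from the edges $g>e$. So they cannot interfere with an energy estimate on the side of the later edges.

From here to the proof of Theorem 1, $K=\mathbb Z^2\setminus D$, which is connected and unbounded.

## A weak Beurling estimate

We need to know that a walk does not go far along a connected set without hitting it.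

**Lemma 9.** There are $\alpha\in(0,1]$ and $C$ such that, if $\Lambda\subset\mathbb Z^2$ is connected, meets $Q_{r_1}(z_0)$ and is not contained in $Q_{r_2}(z_0)$ ($1\le r_1<r_2$ integers), then:
(a) SRW from a point of $Q_{r_1}(z_0)$ exits $Q_{r_2}(z_0)$ without having hit $\Lambda$ strictly before the exit with probability $\le C(r_1/r_2)^\alpha$;
(b) SRW from a point outside $Q_{r_2}(z_0)$ hits $Q_{r_1}(z_0)$ before $\Lambda$ with probability $\le C(r_1/r_2)^\alpha$.

Let $z_0=0$.

**Step 1: one scale.** We show that there are an integer $M\ge3$ and $c_0>0$ such that if $r\ge1$ is an integer and $\Lambda$ is connected, meets $Q_r$ and is not contained in $Q_{2r}$, then for all $x\in Q_{2r}$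
$$P_x(\text{hit }\Lambda\cap Q_{2r}\text{ before exiting }Q_{Mr})\ge c_0.$$
A path in $\Lambda$ from $Q_r$ to the complement of $Q_{2r}$ changes $|\cdot|$ by at most $1$ per step, so it meets every $C_s$, $r\le s\le2r$. Choose $a_s\in\Lambda\cap C_s$, put $A=\{a_s\}$, and let $V$ be the number of visits to $A$ before the exit time $\tau$ of $Q=Q_{Mr}$.

For $x,y\in Q_{2r}$, $x\ne y$, we have $|x-y|_2\le4\sqrt2\,r\le6r$ and $|S_\tau-y|_2\ge(M-2)r$. By (4) and (3), $G_Q(x,y)\ge\frac2\pi\log\frac{M-2}6-2C_1\ge1$ once $M$ is a large constant. Also $G_Q(x,x)\ge1$. So $E_xV\ge r+1$.

For an upper bound, $|S_\tau-y|_2\le C_2r$ with some $C_2\ge1$. So $G_Q(x,y)\le\frac2\pi\log\frac{C_2r}{|x-y|_2}+2C_1$ if $x\ne y$, and $G_Q(y,y)\le\frac2\pi\log(C_2r)+C_1$. Since $|a_s-a_{s'}|_2\ge|s-s'|$, and since for each $j\ge1$ at most two indices $s'$ have $|s-s'|=j$, for every $a\in A$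
$$E_aV\le C(1+\log r)+2\sum_{j=1}^r\Big(\tfrac2\pi\log\tfrac{C_2r}j+2C_1\Big)\le C_3r,$$
because $\sum_{j\le r}\log(r/j)=\log(r^r/r!)\le r$. The strong Markov property at the hitting time of $A$ gives $r+1\le E_xV\le P_x(A\text{ is hit before }\tau)\,C_3r$. We may take $C_3\ge2$, and $c_0=1/C_3$ works.

**Step 2: part (a), outward iteration.** Let $\rho_i=M^ir_1$. The walk starts in $Q_{2\rho_0}$, and for $i\ge1$ it exits $Q_{\rho_i}$ at a point of $C_{\rho_i+1}\subset Q_{2\rho_i}$. As long as $M\rho_i\le r_2$, the set $\Lambda$ meets $Q_{\rho_i}$ and is not contained in $Q_{2\rho_i}$. By Step 1 the walk then hits $\Lambda$ before exiting $Q_{\rho_{i+1}}$ with conditional probability at least $c_0$. So the probability in (a) is at most $(1-c_0)^{\lfloor\log_M(r_2/r_1)\rfloor}$, which is of the form claimed.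

**Step 3: part (b), inward iteration.** We first make sure that the walk does not go inward before it hits $\Lambda$. Let $x\in C_{2r}$, $1\le l<r$, and let $p$ be the probability to hit $Q_l$ before exiting $Q_{Mr}$. The walk enters $Q_l$ at a point of $C_l$, so the stopped walk has not met $0$, and optional stopping for $a(S)$ gives
$$\tfrac2\pi\log(2r)-C_1\le a(x)\le p\big[\tfrac2\pi\log(\sqrt2\,l)+C_1\big]+(1-p)\big[\tfrac2\pi\log(2\sqrt2Mr)+C_1\big],$$
so $p\cdot\frac2\pi\log(2Mr/l)\le\frac2\pi\log(\sqrt2M)+2C_1$. Hence there is an integer $M'\ge2$ with $p\le c_0/2$ whenever $r=M'l$. If moreover $\Lambda$ meets $Q_r$ and is not contained in $Q_{2r}$, Step 1 gives: from $x\in C_{2r}$, with probability at least $c_0-c_0/2=c_0/2$ the walk hits $\Lambda$ before exiting $Q_{Mr}$ and does not hit $Q_l$ before that exit. So it hits $\Lambda$ strictly before $Q_l$ with probability at least $c_0/2$.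

Now let $\rho_i=(2M')^ir_1$; for $r=\rho_i$ and $l=2\rho_{i-1}$ we have $r=M'l$. Let $k\ge0$ be maximal with $2\rho_k\le r_2$ (if there is no such $k$, then $r_2<2r_1$ and the trivial bound $1$ suffices). A walk from outside $Q_{r_2}$ that hits $Q_{r_1}$ hits successively $Q_{2\rho_k},Q_{2\rho_{k-1}},\dots,Q_{2\rho_0}$, each for the first time at a point of $C_{2\rho_i}$. For each $i=k,\dots,1$ the passage from $Q_{2\rho_i}$ to $Q_{2\rho_{i-1}}$ without hitting $\Lambda$ has conditional probability at most $1-c_0/2$. So the probability in (b) is at most $(1-c_0/2)^k$, again of the form claimed. Take the smaller of the two exponents, and at most $1$, as $\alpha$. $\square$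

## A disc around the complement and an order on the boundary edges

The aim is to order $\partial D$ so that the closed curve mentioned above separates earlier from later edges.

**Step 1: a tree and its neighborhood.** We fatten the complement to a disc. Choose $r_0$ with $D\subset Q_{r_0}$. Then $K_0=K\cap Q_{r_0+1}$ is finite, and it is connected: a path in $K$ between two points of $K_0$ may leave $Q_{r_0+1}$, but each such excursion can be replaced by an arc of $C_{r_0+1}\subset K$. It contains all $w_f$. Let $\mathcal T$ be a spanning tree of the graph induced on $K_0$, viewed as a subset of $\mathbb R^2$, and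
$$N=\{p\in\mathbb R^2:\ |p-q|\le\tfrac1{10}\text{ for some }q\in\mathcal T\}.$$
We use repeatedly that two disjoint closed lattice edges, or a lattice vertex and a closed lattice edge not containing it, are at $\ell^\infty$-distance at least $1$. Indeed both are products of intervals with integer endpoints, so the distance is the maximum of two integers, and it is not $0$.

**Step 2: $N$ is a closed disc bounded by a Jordan curve.** We build $\mathcal T$ by adding leaves. For one vertex, $N$ is a square. Let a leaf $v$ be attached to $u\in\mathcal T'$, say $u=(0,0)$ and $v=(1,0)$. Then $N(\mathcal T)=N(\mathcal T')\cup\mathcal R'$ with $\mathcal R'=[\frac1{10},\frac{11}{10}]\times[-\frac1{10},\frac1{10}]$. Edges of $\mathcal T'$ do not contain $v$. Those not containing $u$ are at distance at least $1$ from the edge $uv$, so their $\frac1{10}$-neighborhoods miss $\mathcal R'$. The neighborhoods of $u$ and of the edges of $\mathcal T'$ at $u$ meet $\mathcal R'$ exactly in $\{\frac1{10}\}\times[-\frac1{10},\frac1{10}]$, which lies on the boundary of both sets. Two closed polygonal discs that meet exactly in a common boundary arc have a closed disc as union.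

**Step 3: each boundary edge crosses $\partial N$ once.** We show that $f\in\partial D$ meets $\partial N$ in exactly one point $p_f$, and that $f\cap N$ is the segment from $p_f$ to $w_f$. Let $p\in f$ be at distance $u$ from $w_f$. No edge of $\mathcal T$ contains $x_f\in D$. Edges of $\mathcal T$ not containing $w_f$ are disjoint from $f$, hence at distance at least $1$; those containing $w_f$ are at distance $u$ from $p$. So $p\in N$ iff $u\le\frac1{10}$, points with $u<\frac1{10}$ are interior to $N$, and $p_f$ is the point with $u=\frac1{10}$. In the same way, a vertex of $D$, or a lattice edge with both endpoints in $D$, is disjoint from $N$. The points $p_f$ are distinct, since distinct lattice edges meet only in endpoints.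

**Step 4: the base edge and the order.** We choose the starting point of the order where it will do no harm. Choose $w_b\in K$ minimizing $|w|_1$ and put $d:=|w_b|_1$; as $Q_\rho\subset D$, $d\ge|w_b|\ge\rho+1$. Choose a monotone lattice path of length $d$ from $o$ to $w_b$. Let $L$ be this path without $w_b$, $x_b$ its last vertex, and $b=(x_b,w_b)$. All vertices of $L$ have $|\cdot|_1<d$, so $L\subset D$ and $b\in\partial D$. Order $\partial D$ linearly by the position of $p_f$ when $\partial N$ is traversed once, in a fixed direction, starting at $p_b$. The minimum is $b$.

**Lemma 10.** Let $e\in\partial D$, $e\ne b$, let $P$ be a simple path in $D$ from $x_e$ to $x_b$, $\kappa$ the path in $\mathcal T$ from $w_b$ to $w_e$, and $\mathcal C=P\cup b\cup\kappa\cup e$, a simple closed polygon. Then the components of $\mathbb R^2\setminus\mathcal C$ can be labelled $\mathcal S^+,\mathcal S^-$ so that $\mathcal S^+$ contains all open edges $f\in\partial D$ with $f>e$, and $\mathcal S^-$ all those with $b<f<e$.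

*Proof.* By Step 3, $\mathcal C\cap N$ is an arc from $p_e$ to $p_b$, made of part of $e$, then $\kappa$, then part of $b$, and it meets $\partial N$ only at its endpoints. It divides the interior of the disc $N$ into two connected open sets $N^+,N^-$, whose closures contain respectively the open arc $A^+$ of points of $\partial N$ after $p_e$ (in the order starting at $p_b$) and the open arc $A^-$ of points strictly between $p_b$ and $p_e$.

Let $q$ be an interior point of the segment from $p_e$ to $w_e$. By the Jordan curve theorem every neighborhood of $q$ meets both components of $\mathbb R^2\setminus\mathcal C$, and a small one lies in the interior of $N$. So both components meet $N^+\cup N^-$. As $N^+$ and $N^-$ are connected and disjoint from $\mathcal C$, they lie in different components; call these $\mathcal S^+$ and $\mathcal S^-$. The sets $N^\pm\cup A^\pm$ are connected and disjoint from $\mathcal C$, so $A^\pm\subset\mathcal S^\pm$. An open edge $f\in\partial D\setminus\{e,b\}$ is disjoint from $\mathcal C$, since the only edges of $\mathcal C$ between $D$ and $K$ are $e$ and $b$. It contains $p_f$, and $p_f\in A^+$ iff $f>e$, $p_f\in A^-$ iff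 $b<f<e$. $\square$

## Revealing the path from $o$ and the earlier paths

**Step 1: parameters and events.** We fix scales and discard unlikely events. Put
$$R_2=\lfloor\rho^{1/2}\rfloor,\qquad R=\lfloor R_2^{\alpha/4}\rfloor,$$
with $\rho$ so large that $2\le R\le R_2/2$, $R_2\ge16$, $4R_2<\rho$. "First" refers to this $R$. Let $t$ be a uniform spanning tree of $G_D$, $e=e_t$, $F=t\setminus e$, $S=S(F)$, and let $\gamma\subset D$ be the $t$-path from $o$ to $x_e$. For $f\in\partial D$ let $\pi_f$ be the $t$-path from $x_f$ to its first hitting of $\gamma\cup\{s\}$. Then $x_f\in T_o$ iff $\pi_f$ ends in $\gamma$. Indeed, if $x_f\in T_o$, the $t$-path from $x_f$ to $s$ must use $e$, so it visits $x_e\in\gamma$ before $s$; and if $\pi_f$ ends in $\gamma$, it joins $x_f$ to $\gamma\subset T_o$ without using $e$. Let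
$$\mathcal G_1=\{|x_e-w_b|>4R_2\},\qquad\mathcal G_2=\{\pi_f\cap D\subset Q_{R_2}(x_e)\text{ for all }f<e\text{ with }|x_f-x_e|\le R\},$$
and $\mathcal G=\mathcal G_1\cap\mathcal G_2$.

**Step 2: $P_t(\mathcal G^c)\le C\rho^{-c}$.** This is where the Beurling estimate is used. By Wilson's algorithm $\gamma\cup e$ is the loop erasure of SRW from $o$ stopped on hitting $K$, and $x_e$ is its last position in $D$. So on $\mathcal G_1^c$ the walk hits $Q_{4R_2}(w_b)$ before $K$. As $K$ is connected, unbounded and contains $w_b$, and as $|o-w_b|>\rho$, Lemma 9(b) with $z_0=w_b$, $r_1=4R_2$, $r_2=\rho$ gives $P_t(\mathcal G_1^c)\le C(R_2/\rho)^\alpha\le C\rho^{-\alpha/2}$.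

Given $\gamma$ and $e$, the path $\pi_f$ is the loop erasure of SRW from $x_f$ stopped on $\gamma\cup K$. For $\pi_f\cap D$ to leave $Q_{R_2}(x_e)\supset Q_{R_2-R}(x_f)$, the walk must exit $Q_{R_2-R}(x_f)$ without having hit $K$ strictly before. Since $x_f$ is adjacent to $K$, Lemma 9(a) with $z_0=x_f$, $r_1=1$, $r_2=R_2-R\ge R_2/2$ bounds the probability of this by $CR_2^{-\alpha}$. There are at most $4(2R+1)^2$ edges $f$ with $|x_f-x_e|\le R$, so $P_t(\mathcal G_2^c)\le CR^2R_2^{-\alpha}\le CR_2^{-\alpha/2}$.

**Step 3: on $\mathcal G_1$ the path $L$ stays away from $x_e$.** We claim that $L\cap Q_{R_2}(x_e)=\emptyset$. Let $z\in L$ with $|x_e-z|\le R_2$. Since $|w_e|_1\ge d$, we have $|x_e|_1\ge d-1$, so $|z|_1\ge d-1-2R_2$. As $z$ lies on a monotone path from $o$ to $w_b$, $|z-w_b|_1=d-|z|_1\le2R_2+1$. So $|x_e-w_b|\le3R_2+1\le4R_2$, contradicting $\mathcal G_1$. In particular $|x_b-x_e|>R_2$ and $e\ne b$.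

On $\mathcal G_1$ let $P$ follow $\gamma$ from $x_e$ to its first vertex on $L$, which exists since $o\in L$, and then follow $L$ to $x_b$. Then $P$ is a simple path in $D$ and
$$P\cap Q_{R_2}(x_e)\subset\gamma.\tag{6}$$
Lemma 10 applies, and $\mathcal C\cap D=P$ as vertex sets.

**Step 4: the revealed paths lie on the side $\mathcal S^-$.** Let $\mathcal H$ be the $\sigma$-field generated by $\gamma$, $e$ and all $\pi_f$ with $f<e$, $|x_f-x_e|\le R$. The events $\{e\text{ first}\}$ and $\mathcal G$ are $\mathcal H$-measurable. Work on $\{e\text{ first}\}\cap\mathcal G$, and let $B$ be the union of the vertices in $D$ of these $\pi_f$. None of the $\pi_f$ hits $\gamma$, since $e$ is first, and all of them lie in $Q_{R_2}(x_e)$, which $L$ avoids. So $B\cap\gamma=\emptyset$ and $B\cap P=\emptyset$. The edge $b$ is not among the $f$, since $|x_b-x_e|>R_2\ge R$; so each $f$ satisfies $b<f<e$, and by Lemma 10 the open edge $f$ is in $\mathcal S^-$. Its endpoint $x_f\in B$ is not on $\mathcal C$, so $x_f\in\mathcal S^-$. A lattice path in $D\setminus P$ does not meet $\mathcal C$; following $\pi_f\cap D$ from $x_f$ we get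
$$B\subset\mathcal S^-.\tag{7}$$

**Step 5: conditional contact probabilities.** On $\{e\text{ first}\}\cap\mathcal G$, each atom of $\mathcal H$ is the event that $t$ contains a given subtree, the union of $\gamma$, $e$ and the $\pi_f$, with vertex set $\gamma\cup B\cup\{s\}$. Indeed, if $t$ contains this subtree, the $t$-paths from $o$ and from the $x_f$ to $s$ run inside it, so $e_t$, $\gamma$ and the $\pi_f$ are the given ones. Start Wilson's algorithm with this subtree. For $g\in\partial D$ we have $g\in S$ iff the $t$-path from $x_g$ to $s$ uses $e$, and this holds iff it enters the subtree at a vertex of $\gamma$, since from $B$ the path goes to $s$ along some $\pi_f$, which avoids $\gamma$. Hence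
$$P(g\in S\mid\mathcal H)=U(x_g),\qquad U(v):=P_v(\text{SRW hits }\gamma\text{ before }K\cup B),\tag{8}$$
with $U=1$ on $\gamma$ and $U=0$ on $K\cup B$. The function $U$ is harmonic at every vertex of $D\setminus(\gamma\cup B)$.

## Dirichlet energy on the side of the later edges

**Lemma 11.** On $\{e\text{ first}\}\cap\mathcal G$: $\displaystyle\sum_{g>e,\ |x_g-x_e|\le R}U(x_g)\ \ge\ h:=\tfrac18\log(R/2)-200.$

The sum on the left is, up to a cutoff, the flow of $U$ into $K$ through the edges $g>e$. A summation by parts turns it into a Dirichlet energy on the side $\mathcal S^+$. At every scale $s\le R/2$ the values $1$ on $\gamma$ and $0$ on $K$ must be connected along an arc of length $O(s)$, which costs energy at least $c/s$.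

**Step 1: cutoff and notation.** Let $\psi(z)=\max\{0,\min\{1,(R-|z-x_e|)/(R/2)\}\}$. It is $1$ for $|z-x_e|\le R/2$ and $0$ for $|z-x_e|\ge R$. Along edges $|d\psi|\le2/R$, and at most $2(2R+3)^2$ edges have $d\psi\ne0$, so $\sum(d\psi)^2\le8(2+3/R)^2\le200$ as $R\ge2$. If $\psi(w_g)>0$ then $|w_g-x_e|\le R-1$ and $|x_g-x_e|\le R$. Let $W=1-U$ (from now on $W$ denotes this function), and let $E^+$ be the finite set of lattice edges that have an endpoint in $D$ and whose open segment lies in $\mathcal S^+$.

**Step 2: summation by parts.** The purpose is to express the flow through the edges $g>e$ by an energy. Let $\phi=\psi^2W$. We go through the endpoints $v$ of edges in $E^+$ and compute $\phi(v)\sum_{v':vv'\in E^+}(U(v)-U(v'))$.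

If $v\in\gamma$, then $W(v)=0$ and $\phi(v)=0$. If $v\in P\setminus\gamma$, then by (6) $|v-x_e|>R_2\ge R$, so $\psi(v)=0$ and $\phi(v)=0$. If $v\in(D\cap\mathcal S^+)\setminus\gamma$, then $v\notin B$ by (7), so $U$ is harmonic at $v$; moreover all four edges at $v$ are in $E^+$, because $v\notin\mathcal C$, so these edges are not in $\mathcal C$ and their open segments are disjoint from $\mathcal C$ and start in $\mathcal S^+$. So the inner sum is $0$. Vertices of $D\cap\mathcal S^-$ are on no edge of $E^+$. Since $\mathcal C\cap D=P$, this covers all of $D$. Finally let $v\in K$. Then $U(v)=0$ and $\phi(v)=\psi(v)^2$, and the edges of $E^+$ at $v$ are the $g\in\partial D$ with $w_g=v$ that lie in $\mathcal S^+$, i.e. by Lemma 10 those with $g>e$ and $w_g=v$. Altogether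
$$\sum_{E^+}dU\,d\phi=\sum_v\phi(v)\sum_{v':\,vv'\in E^+}(U(v)-U(v'))=-\sum_{g>e}\psi(w_g)^2U(x_g).$$
Expanding both sides one checks, for an edge $uv$,
$$(W_u-W_v)(\psi_u^2W_u-\psi_v^2W_v)=(\psi_uW_u-\psi_vW_v)^2-W_uW_v(\psi_u-\psi_v)^2.$$
Since $dW=-dU$ and $0\le W\le1$,
$$\sum_{g>e}\psi(w_g)^2U(x_g)=\sum_{E^+}dW\,d(\psi^2W)\ \ge\ \sum_{E^+}\big(d(\psi W)\big)^2-200.\tag{9}$$

**Step 3: rings give the logarithm.** Let $s$ be an integer, $1\le s\le R/2$. We claim that there is a path along $C_s(x_e)$, using distinct edges, all in $E^+$, from a vertex of $\gamma$ to a vertex of $K$. Grant this for a moment. The path has at most $8s$ edges, $\psi=1$ on it, and $W$ goes from $0$ to $1$ along it. So by Cauchy–Schwarz it contributes at least $1/(8s)$ to the sum on the right of (9). The rings for different $s$ are edge-disjoint, so that sum is at least $\frac18\sum_{1\le s\le R/2}\frac1s\ge\frac18\log(R/2)$. As $\psi\le1$, and $\psi(w_g)>0$ implies $|x_g-x_e|\le R$, the lemma follows from (9).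

**Step 4: an arc from $P$ to $\kappa$ in $\mathcal S^+$.** We prepare the claim by finding a piece of a square curve on the correct side. Let $\mathcal R$ be the curve $\{z\in\mathbb R^2:|z-x_e|=s+\frac12\}$. It crosses exactly the lattice edges joining $C_s(x_e)$ to $C_{s+1}(x_e)$, transversally at their midpoints. The edge $e$ lies inside $\mathcal R$. The edge $b$ lies outside, as $|x_b-x_e|$ and $|w_b-x_e|$ exceed $R_2\ge s+1$. So $\mathcal R$ crosses neither. Since $x_e,w_e$ are inside and $x_b,w_b$ outside, the number of crossings of $\mathcal R$ with $P$ is odd, and so is the number of crossings with $\kappa$. The crossings with $\mathcal C$ cut $\mathcal R$ into arcs that lie alternately in $\mathcal S^+$ and $\mathcal S^-$, because the two sides of an edge of the polygon $\mathcal C$ belong to different components. Each crossing is an endpoint of exactly one $\mathcal S^+$-arc. If every $\mathcal S^+$-arc had both endpoints on $P$ or both on $\kappa$, the number of $P$-crossings would be even. So some $\mathcal S^+$-arc $J$ goes from a $P$-crossing to a $\kappa$-crossing.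

**Step 5: pushing the arc onto the ring.** We now prove the claim of Step 3. Let $E_0,E_1,\dots,E_m$ be the successive lattice edges met by the closed arc $J$. So $E_0$ is an edge of $P$, $E_m$ is an edge of $\kappa$, and the others are not in $\mathcal C$. Let $y_j\in C_s(x_e)$ be the inner endpoint of $E_j$. Between $E_j$ and $E_{j+1}$, $J$ runs in an open unit face $\Phi_j$; this face is disjoint from $\mathcal C$ and meets $\mathcal S^+$, so $\Phi_j\subset\mathcal S^+$. Either $y_j=y_{j+1}$ (at a corner), or $\{y_j,y_{j+1}\}$ is the edge of $C_s(x_e)$ on the boundary of $\Phi_j$. These edges are distinct for distinct $j$, because $J$ passes each face at most once and each edge of $C_s(x_e)$ borders exactly one face between $C_s(x_e)$ and $C_{s+1}(x_e)$.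

We have $y_0\in P\cap Q_{R_2}(x_e)\subset\gamma$ by (6), and $y_m\in K$. Let $l=\min\{j:y_j\in K\}$ and $i=\max\{j<l:y_j\in\gamma\}$. For $i\le j<l$ with $y_j\ne y_{j+1}$, the edge $\{y_j,y_{j+1}\}$ has $y_j\in D$ and $y_{j+1}\notin\gamma$. So it is not in $P$, whose vertices in $Q_{R_2}(x_e)$ belong to $\gamma$; not in $\kappa$, whose vertices are in $K$; and it is not $e$ or $b$, neither of which has both endpoints on $C_s(x_e)$. Hence its open segment is disjoint from $\mathcal C$. Being on the boundary of $\Phi_j\subset\mathcal S^+$, it lies in $\mathcal S^+$, so the edge is in $E^+$. The path $y_i,\dots,y_l$ (repetitions omitted) goes from $\gamma$ to $K$ and is as claimed. $\square$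

## Counting pairs of contacts: proof of Proposition 8

**Step 1: lower bound.** We use the conditional mean at a first contact. Let $X=\#\{g\in S:g>e,\ |x_g-x_e|\le R\}$. By (8) and Lemma 11, on the $\mathcal H$-measurable event $\{e\text{ first}\}\cap\mathcal G$ the conditional mean of $X$ given $\mathcal H$ is at least $h$. So
$$h\,P_t(\{e\text{ first}\}\cap\mathcal G)\le E_t[X;\,e\text{ first}].$$

**Step 2: upper bound.** We count the same pairs from the later contact. By the bijection $t\leftrightarrow(F,e)$,
$$E_t[X;\,e\text{ first}]=\frac1{N_D}\sum_F\sum_{g\in S(F)}\#\{e\in S(F):e\text{ first},\ e<g,\ |x_e-x_g|\le R\}\le\frac4{N_D}\sum_FZ(F)=4,$$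
the last equality being (1). For the inequality, two distinct first elements $e_1<e_2$ of $S(F)$ satisfy $|x_{e_1}-x_{e_2}|>R$, else $e_2$ would not be first. The square $\{|z-x_g|\le R\}$ is covered by four closed squares of side $R$, and each of them contains $x_e$ for at most one first $e$.

**Step 3: conclusion.** Since $R\ge c\rho^{\alpha/8}$, we have $h\ge c\log\rho>0$ for large $\rho$. Hence $P_t(e\text{ first})\le4/h+P_t(\mathcal G^c)\le C/\log\rho$ for $\rho\ge\rho_0$, and (5) gives Proposition 8. With it, Theorem 2(i) is proved. $\square$

## One end excludes two disjoint paths: proof of Theorem 1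

**Step 1: the event $\Gamma\cap Q_\rho\ne\emptyset$ forces two disjoint tree paths.** Let $\rho<r<n$ and $x\in\Gamma\cap Q_\rho$. Then $x$ is on the $t$-path from some $a\in C_r$ to $s$. The pieces from $x$ to $a$ and from $x$ to $s$ share only $x$, and both reach $C_r$. So the following cylinder event occurs:
$$\mathcal A_{\rho,r}=\{\text{there are }x\in Q_\rho\text{ and two paths of the tree inside }Q_r\text{ from }x\text{ to }C_r,\text{ sharing only }x\}.$$
By Corollary 6, Propositions 7 and 8, and the weak convergence of $\nu_n$ to $\nu$ and of the uniform spanning tree of $G_n$ to the WSF, for $\rho\ge\rho_0$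
$$\nu(E_r)=\lim_n\nu_n(E_r)\le\mathrm{WSF}(\mathcal A_{\rho,r})+C/\log\rho.$$

**Step 2: let $r\to\infty$.** We show that $\mathrm{WSF}(\mathcal A_{\rho,r})\to0$. For fixed $\rho$ the events $\mathcal A_{\rho,r}$ decrease in $r$: stop the two paths at $C_{r-1}$. On their intersection, since $Q_\rho$ is finite, one vertex $x\in Q_\rho$ works for infinitely many, hence for all, $r>\rho$. For each $r$ there are finitely many pairs of simple tree paths from $x$ to their first vertex on $C_r$ sharing only $x$, and at least one. Truncation maps the pairs for $r+1$ to pairs for $r$. By König's lemma there are two infinite tree rays from $x$ sharing only $x$. This has probability $0$, as the WSF is a.s. a one-ended tree.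

So $\limsup_r\nu(E_r)\le C/\log\rho$ for all $\rho\ge\rho_0$, i.e. $\nu(E_r)\to0$. By (2), $\nu(\text{avalanche infinite})\le\inf_r\nu(E_r)=0$. This proves Theorem 1. $\square$

## Dual trees and the rate in Theorem 2(ii)

To get a rate we make the first term of Corollary 6 quantitative. It suffices to show, for some $c_1\in(0,1]$ and all $1\le\rho\le r/2$, $n\ge4r$,
$$P_n(\Gamma\cap Q_\rho\ne\emptyset)\le C\rho^2r^{-c_1}.\tag{10}$$
Indeed, take $\rho=\lfloor r^{c_1/4}\rfloor$ in Corollary 6 and use Theorem 2(i): for large $r$, $\nu_n(E_r)\le Cr^{-c_1/2}+C/\log\rho\le C/\log r$, and small $r$ are covered by enlarging $C$. Letting $n\to\infty$ gives the bound for $\nu$. The last statement of Theorem 2(ii) follows, since off $E_r$ only vertices of $Q_{r-1}$ topple. Here distance is measured in $|\cdot|$; for $|\cdot|_1$ or $|\cdot|_2$ note that $|x|_1\ge r$ or $|x|_2\ge r$ implies $|x|\ge r/2$, and change $C$.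

**Step 1: passing to the dual tree.** We translate $x\in\Gamma\cap Q_\rho$ into a long dual path; let $r>2$. The planar dual of $G_n$ is a $(2n+2)\times(2n+2)$ box $B^*$ of the dual lattice. Its vertices are the unit squares with a corner in $Q_n$, which tile $[-n-1,n+1]^2$, and two adjacent squares of this tiling share a lattice edge with at least one endpoint in $Q_n$, i.e. an edge of $G_n$. The dual tree $t^*$ consists of the duals of the edges not in $t$; it is a uniform spanning tree of $B^*$.

Let $x\in\Gamma\cap Q_\rho$, and let $a\in C_r$ be a vertex whose $t$-path to $s$ contains $x$. Let $e_x$ be the first edge of the $t$-path from $x$ to $s$, and $Y\ni x,a$ the component of $t\setminus e_x$ not containing $s$. Both $Y$ and its complement are connected, so the edges of $G_n$ between them are dual to a simple cycle. Among these edges only $e_x$ is in $t$. So this is the unique cycle of $t^*+e_x^*$, and it surrounds $Y$. If all its vertices were at $\ell^\infty$-distance less than $r/2$ from $x$, then by convexity of $\ell^\infty$-balls so would be everything it surrounds, in particular $a$; but $|x-a|\ge r-\rho\ge r/2$. Hence the cycle contains a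 dual vertex at distance at least $r/2$ from $x$. Let $f,f'$ be the two faces at $e_x$; they are at distance $\frac12$ from $x$. So the $t^*$-path between $f$ and $f'$ contains a dual vertex at distance at least $\frac r2-\frac12>\frac r4$ from $f$. That is, it leaves $Q_m(f)$, a box of the dual lattice, where $m=\lfloor r/4\rfloor$. There are at most $C\rho^2$ possible edges $e_x$. So (10) follows from the next lemma; small $r$ are trivial.

**Lemma 12.** For adjacent $f,f'$ as above, $P(\text{the }t^*\text{-path from }f\text{ to }f'\text{ leaves }Q_m(f))\le Cm^{-c_1}$.

Write $Q_k=Q_k(f)$ and $q=\lfloor\sqrt m\rfloor$, with $m$ large. Points of $Q_m$ are at distance at most $\rho+\frac12+m\le\frac{3r}4+\frac12\le n-\frac12$ from $o$, so $Q_m$ is in the interior of $B^*$, where the walk on $B^*$ moves as SRW of $\mathbb Z^2$. Let $v_0\notin Q_m$ be a corner of $B^*$.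

**Step 2: two bad events.** We run Wilson's algorithm with root $f$, first from $v_0$ (walk $S$, hitting time $\tau_f$ of $f$, branch $\gamma=\mathrm{LE}(S[0,\tau_f])$), then from $f'$. Let $A_1$ be the event that $\gamma$, oriented from $v_0$ to $f$, has a vertex outside $Q_m$ after a vertex in $Q_q$. Let $A_2$ be the event that the walk from $f'$ leaves $Q_q$ without having hit $\gamma$ before. Off $A_1\cup A_2$, the branch of $f'$ joins $\gamma$ at some $y\in Q_q$ without leaving $Q_q$, and $\gamma$ from $y$ to $f$ stays in $Q_m$; so the path between $f$ and $f'$ stays in $Q_m$. Since $\gamma$ is connected and contains $f$ and $v_0$, Lemma 9(a) with $\Lambda=\gamma$, $z_0=f$, $r_1=1$, $r_2=q$ gives $P(A_2)\le Cq^{-\alpha}\le Cm^{-\alpha/2}$.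

**Step 3: excursions and the events $\mathcal E_j$.** For $A_1$ we follow the growing loop erasure. Let $\beta_u=\mathrm{LE}(S[0,u])$. Let $\theta_0=0$, let $\sigma_j$ be the first visit to $Q_q$ after $\theta_{j-1}$, and $\theta_j$ the first time after $\sigma_j$ outside $Q_{2q}$ ($S$ is run past $\tau_f$ if necessary). When $\beta_{\theta_j}\cap Q_q\ne\emptyset$, let $\omega_j$ be the initial segment of $\beta_{\theta_j}$ up to its first vertex in $Q_q$. Let $\mathcal E_j$ be the event that $\theta_j<\tau_f$, $\beta_{\theta_j}\cap Q_q\ne\emptyset$, and after time $\theta_j$ the walk exits $Q_m$ without having hit $\omega_j$ before. The set $\omega_j$ is connected, from $v_0\notin Q_m$ to $Q_q$, and $S_{\theta_j}\in C_{2q+1}(f)$. So Lemma 9(a) with $r_1=2q+1$, $r_2=m$ gives, on $\{\theta_j<\tau_f\}$,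
$$P(\mathcal E_j\mid S[0,\theta_j])\le C(q/m)^\alpha\le Cm^{-\alpha/2}.$$

**Step 4: few excursions before $\tau_f$.** We show that from any $z\in Q_q$, SRW hits $f$ before leaving $Q_{2q}$ with probability at least $c/\log q$. For $z=f$ this is clear. For $z\ne f$, optional stopping for $a(\cdot-f)$, which vanishes at $f$, shows that the probability is at least
$$1-\frac{a(z-f)}{\min_{y\in C_{2q+1}(f)}a(y-f)}.$$
By (3) the denominator is at least $\frac2\pi\log(2q)+\kappa_0-Cq^{-2}$. The numerator is at most $\frac2\pi\log(\sqrt2q)+\kappa_0+Cq^{-2}$ for large $q$. Indeed, put $w=z-f$, so $|w|_2\le\sqrt2q$. If $|w|_2\ge q$ this is (3). If $|w|_2<q$, then $a(w)\le\frac2\pi\log|w|_2+\kappa_0+C|w|_2^{-2}$, and $C|w|_2^{-2}\le\frac2\pi\log(\sqrt2q/|w|_2)$: the right side is at least $\frac1\pi\log2$, which suffices when $|w|_2$ exceeds a constant, and for the remaining bounded range of $|w|_2\ge1$ the right side is large when $q$ is large. The two bounds differ by at least $\frac1\pi\log2-Cq^{-2}\ge c$, so the probability is at least $c/(\frac2\pi\log(2q)+\kappa_0)\ge c/\log q$.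

Applying this at the times $\sigma_j$ we get $P(\theta_j<\tau_f)\le(1-c/\log q)^j$. So $\sum_{j\ge1}P(\theta_j<\tau_f)\le C\log m$ and, by Step 3, $P(\bigcup_j\mathcal E_j)\le C(\log m)\,m^{-\alpha/2}$.

**Step 5: $A_1\subset\bigcup_j\mathcal E_j$.** Suppose that no $\mathcal E_j$ occurs. We first show: *if $u<\tau_f$ and $S_u\notin Q_m$, then $\beta_u\cap Q_q=\emptyset$.* If $Q_q$ was not visited before $u$ this is clear. Otherwise the last visit to $Q_q$ before $u$ lies in some $[\sigma_j,\theta_j)$. As $S_u\notin Q_{2q}$, we have $\theta_j\le u<\tau_f$, and $S$ does not visit $Q_q$ during $[\theta_j,u]$. If $\beta_{\theta_j}\cap Q_q=\emptyset$, this persists up to $u$, since only visited vertices are added. Otherwise $\omega_j$ is defined, and $S_{\theta_j}\notin\omega_j$, because $S_{\theta_j}$ is the last vertex of the simple path $\beta_{\theta_j}$ and lies outside $Q_q$, whereas the initial segment $\omega_j$ ends in $Q_q$. As $\mathcal E_j$ fails, $S$ hits $\omega_j$ after $\theta_j$ before exiting $Q_m$, hence before $u$, and at a vertex outside $Q_q$. Until that hitting, $\omega_j$ is an initial segment of the current loop-erased path. At that time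 the path is truncated to a part of $\omega_j$ that does not contain its last vertex. Since the last vertex of $\omega_j$ is its only vertex in $Q_q$, the truncated path is disjoint from $Q_q$. As $Q_q$ is not visited afterwards up to $u$, the statement follows.

Now suppose $A_1$ occurs. Let $g\notin Q_m$ be a vertex of $\gamma$ preceded on $\gamma$ by a vertex of $Q_q$, and let $u<\tau_f$ be the last visit of $S$ to $g$ before $\tau_f$. After time $u$ the loop-erased path is never truncated at a vertex preceding $g$, since otherwise $g$ would be deleted and never revisited, so $g\notin\gamma$. So $\beta_u$ is the initial segment of $\gamma$ ending at $g$, and it meets $Q_q$. This contradicts the statement just shown. Hence $A_1\subset\bigcup_j\mathcal E_j$.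

Altogether $P(A_1\cup A_2)\le Cm^{-\alpha/2}(1+\log m)\le Cm^{-\alpha/4}$, and Lemma 12 holds with $c_1=\alpha/4$; small $m$ are covered by enlarging $C$. This proves (10) and Theorem 2(ii). $\square$

## Addition operators on $\mathbb Z^2$: proof of Theorem 3

**Step 1: $a_o$ preserves $\nu$.** By Theorem 1 and translation invariance each $a_x$ is $\nu$-a.s. defined, by finitely many topplings. To see that $a_o$ preserves $\nu$, let $\phi$ be bounded and depend only on $\eta|_{Q_k}$, and let $k<r<n$. Let $\phi_r(\eta)$ be $\phi$ evaluated at the stabilization of $\eta|_{Q_r}+\delta_o$ in $Q_r$, a cylinder function. Off $E_r$, the addition at $o$ in $\mathbb Z^2$ and the addition in $Q_n$ both agree on $Q_k$ with the addition in $Q_r$. So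
$$|\nu(\phi\circ a_o)-\nu(\phi_r)|\le2\|\phi\|_\infty\,\nu(E_r).$$
The addition operator in $Q_n$ is a bijection of $\mathrm{Rec}(Q_n)$, so it preserves $\nu_n$, and
$$|\nu_n(\phi_r)-\nu_n(\phi)|\le2\|\phi\|_\infty\,\nu_n(E_r).$$
Letting $n\to\infty$ in the second inequality, where all three functions are cylinder functions, we get $|\nu(\phi\circ a_o)-\nu(\phi)|\le4\|\phi\|_\infty\,\nu(E_r)$, which tends to $0$ as $r\to\infty$. Cylinder functions determine a measure, so $a_o$ preserves $\nu$. By translation the same holds for all $a_x$.

**Step 2: several particles.** We add the particles of $\sigma$ one at a time. By Step 1 each addition starts from a configuration with law $\nu$, so each produces a.s. a finite avalanche. These topplings remain legal if all particles of $\sigma$ are present from the start, because extra particles do not destroy legality. So $\eta+\sigma$ stabilizes a.s. after finitely many topplings.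

**Step 3: commutation.** For given $x,y$, a.s. both $a_xa_y\eta$ and $a_ya_x\eta$ result from finite legal stabilizing sequences for $\eta+\delta_x+\delta_y$. By the abelian property for finite stabilizing sequences, whose proof above used no finiteness of the graph, the two sequences topple each vertex equally often, so the results agree. $\square$
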